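# Quadratic vector fields on $\mathbb R^3$ with arbitrarily many normally hyperbolic invariant tori

## 1. A forced oscillator inside a quadratic system

Look at the quadratic system, with parameters $\varepsilon,\kappa,\delta$,
$$\dot x=xz-y,\qquad \dot y=yz+x,\qquad \dot z=1-x^2-y^2-z^2+\varepsilon\big(x+\kappa z(\delta+x)\big). \tag{1}$$
On $r>0$ put $x=r\cos\theta$, $y=r\sin\theta$, and, instead of $z$, use $p=rz$. The map $(x,y,z)\mapsto(r,p,\theta)$ is a diffeomorphism of $\mathbb R^3\setminus\{x=y=0\}$ onto $(0,\infty)\times\mathbb R\times S^1$. From $r\dot r=x\dot x+y\dot y=r^2z$ we get $\dot r=p$. From $r^2\dot\theta=x\dot y-y\dot x=x^2+y^2$ we get $\dot\theta=1$. Finally $\dot p=\dot r z+r\dot z=rz^2+r\dot z$, and the terms $\pm rz^2$ cancel. The system is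
$$\dot\theta=1,\qquad \dot r=p,\qquad \dot p=r-r^3+\varepsilon g,\qquad g=r^2\cos\theta+\kappa p\,(\delta+r\cos\theta). \tag{2}$$
So $\theta$ is time, and (1) is the oscillator $\ddot r=r-r^3$ with a small $2\pi$-periodic perturbation. Let $\mathcal P$ be its stroboscopic map, that is, the return map of the half-plane $\{\theta=0\}$.

At $\varepsilon=0$ the point $(r,p)=(1,0)$ is surrounded by closed orbits whose periods increase from $\sqrt2\,\pi$ to $\infty$. For each $n\ge1$ exactly one of them has period $2\pi n$, so it is in resonance with the forcing. For small $\varepsilon$ the forcing opens a chain of $n$ "islands" of width of order $\sqrt\varepsilon$ around it, and in an island $\mathcal P^n$ looks like a short time step of a pendulum. The damping term $\varepsilon\kappa p(\delta+r\cos\theta)$ then selects a closed curve of this pendulum. We shall see that it selects one as soon as $2\pi n\delta/C_n$ lies in $(\frac13,1)$, where $C_n>0$ are certain numbers with a *positive limit* $C_\infty$. As $\delta\to0$, more and more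 integers $n$ satisfy this. Each selected curve is an invariant circle of $\mathcal P^n$ and sweeps out an invariant torus of (1).

**What this is for.** For polynomials $P,Q,R:\mathbb R^3\to\mathbb R$ consider $\dot x=P,\ \dot y=Q,\ \dot z=R$. An *invariant torus* is a compact embedded $C^1$ surface in $\mathbb R^3$, diffeomorphic to $\mathbb T^2$ and invariant under the flow. It is *isolated* if it has a neighborhood containing no other invariant torus. Let $\tau(P,Q,R)$ and $\tau_h(P,Q,R)$, both in $\mathbb N\cup\{\infty\}$, be the numbers of isolated and of normally hyperbolic invariant tori (defined in Section 2). Let $N(m)$ and $N_h(m)$ be the suprema of $\tau$ and $\tau_h$ over all systems with $P,Q,R$ of degree at most $m$. These are analogues of the Hilbert number $H(m)$, the supremum of the number of limit cycles of planar polynomial systems of degree at most $m$. Novaes and Pereira, in "A version of Hilbert's 16th Problem for 3D polynomial vector fields: Counting isolated invariant tori", arXiv:2212.12006 (2022), leave open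 whether $N(m)$ and $N_h(m)$ are finite. The answer: for every $m\ge2$, both are infinite.

**Theorem A.** For every $k$ there are $\varepsilon,\kappa,\delta>0$ such that the quadratic system (1) has at least $k$ normally hyperbolic invariant tori. Normally hyperbolic tori are isolated. Hence $N(m)=N_h(m)=\infty$ for all $m\ge2$.

Two complements are also proved. Theorem A does not depend on them.

**Theorem B.** There are real $b,\kappa,\chi,\varepsilon$ such that the single quadratic system
$$\dot x=xz-y(1+bz+\kappa x),\quad \dot y=yz+x(1+bz+\kappa x),\quad \dot z=1-x^2-y^2+\varepsilon(x\cos\chi+y\sin\chi) \tag{3}$$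
has infinitely many attracting and infinitely many repelling normally hyperbolic invariant tori.

**Theorem C.** $N(m)=N_h(m)=0$ for $m\in\{0,1\}$.

Conventions: $\varphi^t$ is a (local) flow, $S^1=\mathbb R/2\pi\mathbb Z$, and $\langle\cdot\rangle$ is the mean over an angle. For maps that are smooth in a parameter, $O(\cdot)$ is meant together with derivatives (in $C^2$ or $C^\infty$ on compact sets).

## 2. Normal hyperbolicity, and why it implies isolation

Let $W$ be an invariant torus. Since $D\varphi^t$ maps $TW$ to $TW$, it induces linear maps $[D\varphi^t]_p$ on the line bundle $T\mathbb R^3|_W/TW$. We norm the class of a vector by the length of its component normal to $W$.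

**Definition.** $W$ is *attracting normally hyperbolic* if for some $C,\eta>0$, all $t\ge0$ and all $p\in W$,
$$\|[D\varphi^t]_p\|\le Ce^{-\eta t},\qquad \|[D\varphi^t]_p\|\,\big\|(D\varphi^t|_{T_pW})^{-1}\big\|\le Ce^{-\eta t}. \tag{4}$$
It is *repelling* if this holds for the reversed flow. For invariant circles of planar diffeomorphisms (or local diffeomorphisms near the circle) we use the same definition with powers of the map in place of $t$. The notion is invariant under $C^1$ changes of coordinates.

**Examples.** Let $r=2+s\cos\alpha$, $z=s\sin\alpha$, with $\theta$ the polar angle, so that $s=1$ is a round torus. (i) For $\dot s=s(1-s)$, $\dot\alpha=\dot\theta=1$, the normal factor is $e^{-t}$ and the tangential motion is bounded with bounded inverse, so (4) holds. (ii) For $\dot s=(1-s)^3$, $\dot\alpha=\dot\theta=1$, the normal factor is $1$, so the torus is not normally hyperbolic. It is still isolated: on an invariant torus nearby the maximum of $|s-1|$ would have to be preserved, yet it decreases unless it is $0$. (iii)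 For $\dot s=-(s-1)$, $\dot\alpha=-2\sin\alpha$, $\dot\theta=1$, the first inequality holds, but on $\alpha=0$ the tangential factor in the direction of $\alpha$ is $e^{-2t}$, so the second product is at least of order $e^{-t}e^{2t}$, and (4) fails.

**This is the standard notion.** The usual definition asks for a continuous invariant splitting $TW\oplus E^s\oplus E^u$ with rates as in (4) on $E^s$, and for reversed time on $E^u$. Since $E^s\oplus E^u$ has rank one and $W$ is connected, exactly one of them is nonzero. If it is $E^s$, then $E^s\cong T\mathbb R^3|_W/TW$ and the rate conditions are (4). Conversely assume (4). With respect to $TW\oplus(TW)^\perp$ write $D\varphi^t=\begin{pmatrix}A&B\\0&D\end{pmatrix}$. The vector $(Ln,n)$ is sent to $(ALn+Bn,Dn)$, so the graph of $L:(TW)^\perp\to TW$ is invariant under $\varphi^t$ iff $L=A^{-1}\big((L\circ\varphi^t)D-B\big)$. For $t=t_0$ large the right side is a contraction on continuous sections $L$, by the second inequality of (4). Hence there is a unique continuous $\varphi^{t_0}$-invariant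 complement of $TW$. Its image under any $D\varphi^t$ is again such a complement, hence equal to it. This is $E^s$.

**Proposition (isolation).** Normally hyperbolic invariant tori are isolated. Hence $\tau_h\le\tau$ and $N_h(m)\le N(m)$.

*Proof.* By time reversal let $W$ be attracting. Choose $t_0$ with $\|[D\varphi^{t_0}]\|\le\frac14$ on $W$. For $p$ near $W$ let $q\in W$ be a nearest point and $q'=\varphi^{t_0}(q)$. Then $p-q\perp T_qW$ and
$$\varphi^{t_0}(p)=q'+D\varphi^{t_0}(q)(p-q)+o(|p-q|)=q'+\tau+\nu+o(|p-q|),\qquad \tau\in T_{q'}W,\ \nu\perp T_{q'}W,$$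
with $|\nu|\le\frac14|p-q|$. As $W$ is compact and $C^1$, $\mathrm{dist}(q'+\tau,W)=o(|\tau|)=o(|p-q|)$ uniformly. Hence on some neighborhood $U$ of $W$,
$$\mathrm{dist}(\varphi^{t_0}(p),W)\le\tfrac12\,\mathrm{dist}(p,W). \tag{5}$$
If $W'\subset U$ is an invariant torus, then $W'=\varphi^{t_0}(W')$, so $\max_{W'}\mathrm{dist}(\cdot,W)\le\frac12\max_{W'}\mathrm{dist}(\cdot,W)$, that is, $W'\subset W$. By invariance of domain $W'$ is open in $W$. It is also closed, and $W$ is connected, so $W'=W$. $\square$

## 3. Degree at most one, and three attempts in degree two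

A linear example first: $\dot x=-y$, $\dot y=x$, $\dot z=0$ preserves every torus of revolution about the $z$-axis. There are many tori, and scaling moves each one slightly. This is the general picture.

*Proof of Theorem C.* Let $W$ be an invariant torus of $\dot X=AX+c$. A closed surface does not lie in a plane (by invariance of domain it would be open and compact in it), so the convex hull of $W$ has interior. The flow consists of invertible affine maps that preserve $W$, hence its hull, hence the centroid of the hull. The centroid is therefore an equilibrium. Translate it to $0$, so that the flow is linear. Then $sW$ is an invariant torus for every $s>0$, and $sW\ne W$ for $s\ne1$, as one sees by comparing $\max|X|>0$. As $s\to1$ these tori enter every neighborhood of $W$, so $W$ is not isolated. Hence $N(m)=0$, and $N_h(m)\le N(m)=0$, for $m\le1$. $\blacksquare$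

Now degree two.

*Keep the rotational symmetry.* At $\varepsilon=0$ system (1) has a continuum of tori, namely (closed orbit in the $(r,p)$ half-plane) $\times$ ($\theta$-circle), none of them isolated. Perturb without breaking the symmetry, $\dot z=c(x^2+y^2,z)$. With $u=r^2$ we get the planar polynomial system $\dot u=2uz$, $\dot z=c(u,z)$, and each limit cycle in $u>0$ gives an invariant torus. But counting these cycles is a planar limit cycle problem, and the finiteness of $H(m)$ is unknown. The third dimension has not been used.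

*Break the symmetry by a conservative force.* Take $\kappa=0$. Then (2) has divergence $\varepsilon\,\partial g/\partial p=0$ and preserves the volume $dr\,dp\,d\theta$. It has no normally hyperbolic torus in $r>0$: if $W$ is attracting, (5) shows that $\varphi^{kt_0}$ maps $\{\mathrm{dist}(\cdot,W)\le\rho\}$ into $\{\mathrm{dist}(\cdot,W)\le2^{-k}\rho\}$, whose volume tends to $0$. The repelling case is the same for reversed time. So damping is needed.

*Add damping of one sign.* Take $g=r^2\cos\theta+\kappa\delta p$. The divergence is the constant $\varepsilon\kappa\delta\neq0$. If $\Gamma$ is an invariant circle of $\mathcal P^n$ bounding a disc $D$ on which $\mathcal P^n$ is defined, then $\mathcal P^n(D)=D$, yet $\mathcal P^n$ multiplies areas by $e^{2\pi n\varepsilon\kappa\delta}\ne1$. So the damping must change sign *inside* the disc, and it must do this for many $n$ simultaneously, although the degree allows only a few damping terms. Averaging over independent angles does not help: the averaged energy gain along a level curve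 from $g$ in (2) is $\kappa\delta\langle p^2\rangle>0$, because all terms with $\cos\theta$ drop out.

At a resonance the angles are *not* independent, and the term $\kappa pr\cos\theta$ contributes to the damping. There is one further difficulty. In an island the map $\mathcal P^n$ is the identity plus a conservative term of order $\mu=\sqrt\varepsilon$, and damping enters only at order $\mu^2$, together with many other terms one does not want to compute. Lemma 3 below resolves this: only the *determinant* at order $\mu^2$ is needed, and Liouville's formula gives it.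

## 4. A contraction of an annulus with a smaller error

The first tool is the graph transform for maps whose contraction rate $1-\lambda$ may tend to $1$, provided all errors are much smaller than $\lambda$.

**Lemma 1.** For $\mu\in(0,\mu_0)$ let $\lambda=\lambda(\mu)\in(0,\frac12)$, $\Omega=\Omega(\mu)\in\mathbb R$ and
$$f_\mu(a,\phi)=\big((1-\lambda)a+\lambda\mu U_\mu(a,\phi),\ \phi+\Omega+\lambda\mu V_\mu(a,\phi)\big),\qquad |a|<2,\ \phi\in S^1,$$
with $U_\mu,V_\mu$ bounded in $C^2$ uniformly in $\mu$. Then for small $\mu$, $f_\mu$ has a $C^1$ invariant circle, a graph over $\phi$ in $|a|\le1$, normally hyperbolic attracting, on which $f_\mu$ preserves orientation. If $1-\lambda$ is replaced by $1+\lambda$ and $|a|<2$ by $|a|<4$, the same holds with "repelling".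

*Proof.* $C$ denotes constants independent of $\mu$.

**Step 1: a space of graphs mapped into itself.** Let $\mathcal G=\{g\in C^1(S^1):|g|\le1,\ |g'|\le1,\ \mathrm{Lip}(g')\le1\}$. It is complete in the sup metric: by Arzelà–Ascoli, derivatives of a sup-convergent sequence in $\mathcal G$ converge uniformly and the bounds survive. For $g\in\mathcal G$ put
$$\sigma_g(\phi)=\phi+\Omega+\lambda\mu V(g(\phi),\phi),\qquad h_g(\phi)=(1-\lambda)g(\phi)+\lambda\mu U(g(\phi),\phi),$$
so that $f(g(\phi),\phi)=(h_g(\phi),\sigma_g(\phi))$. Since $\sigma_g'=1+\lambda\mu(V_ag'+V_\phi)$, we have $\sigma_g'=1+O(\lambda\mu)$ and $\mathrm{Lip}(\sigma_g')=O(\lambda\mu)$, and $\sigma_g$ is an orientation preserving circle diffeomorphism. Likewise $|h_g|,|h_g'|,\mathrm{Lip}(h_g')\le1-\lambda+C\lambda\mu$. The image of the graph of $g$ is the graph of $g^*=h_g\circ\sigma_g^{-1}$. Clearly $|g^*|\le1-\lambda+C\lambda\mu$. From $(g^*)'=(h_g'/\sigma_g')\circ\sigma_g^{-1}$ we get $|(g^*)'|\le1-\lambda+C\lambda\mu$. Since $\mathrm{Lip}(1/\sigma_g')=O(\lambda\mu)$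 and $\mathrm{Lip}(\sigma_g^{-1})=1+O(\lambda\mu)$, the product rule for Lipschitz constants gives $\mathrm{Lip}((g^*)')\le1-\lambda+C\lambda\mu$. So $g^*\in\mathcal G$ once $C\mu<1$.

**Step 2: contraction, to get an invariant graph.** Suppose $\sigma_{g_1}(\phi_1)=\sigma_{g_2}(\phi_2)$ (lifts). Then $\phi_1-\phi_2=-\lambda\mu\,[V(g_1(\phi_1),\phi_1)-V(g_2(\phi_2),\phi_2)]$, and $|g_1(\phi_1)-g_2(\phi_2)|\le\|g_1-g_2\|+|\phi_1-\phi_2|$, so
$$|\phi_1-\phi_2|\le C\lambda\mu\big(\|g_1-g_2\|+2|\phi_1-\phi_2|\big).$$
Hence $|\phi_1-\phi_2|\le C\lambda\mu\|g_1-g_2\|$ and $|g_1(\phi_1)-g_2(\phi_2)|\le(1+C\lambda\mu)\|g_1-g_2\|$. Inserting this in $h_{g_1}(\phi_1)-h_{g_2}(\phi_2)$ gives $\|g_1^*-g_2^*\|\le(1-\lambda+C\lambda\mu)\|g_1-g_2\|$, a contraction for small $\mu$. The fixed point $g$ gives an invariant circle on which $f$ acts as $\sigma_g$.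

**Step 3: normal hyperbolicity.** Measure tangent vectors of the circle by $|d\phi|$ and the quotient by $|da-g'd\phi|$. The tangential factor is $t=\sigma_g'=1+O(\lambda\mu)$. Since $da\wedge d\phi=(da-g'd\phi)\wedge d\phi$, tangential factor times quotient factor is $\det Df=1-\lambda+O(\lambda\mu)$. So the quotient factor is $\nu=\det Df/t=1-\lambda+O(\lambda\mu)$, and $\nu,\ \nu/t\le1-\lambda/2$ for small $\mu$. Both factors are multiplicative under iteration, so the circle is attracting normally hyperbolic.

**Step 4: the expanding case, by inverting the map.** Let $L(a,\phi)=((1+\lambda)a,\phi+\Omega)$. Then $L^{-1}\circ f=\mathrm{id}+\lambda\mu\widetilde Z$ on $|a|<4$ with $\widetilde Z$ bounded in $C^2$. For small $\mu$ this is injective: its lift to the strip is the identity plus a map of Lipschitz constant $<1$, and it commutes with the deck translations. Its image contains $\{|a|<3\}$: to solve $\xi+\lambda\mu\widetilde Z(\xi)=\zeta$, iterate $\xi\mapsto\zeta-\lambda\mu\widetilde Z(\xi)$ on $|a|\le3.5$. The inverse is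 $\mathrm{id}+\lambda\mu\widehat Z$ with $\widehat Z$ bounded in $C^2$ on $|a|<3$ (differentiate $\widehat Z=-\widetilde Z\circ(\mathrm{id}+\lambda\mu\widehat Z)$ twice). So on $|a|<2$ we have $f^{-1}=L^{-1}+\lambda\mu\,\widehat Z\circ L^{-1}$. Write $\frac1{1+\lambda}=1-\lambda'$ with $\lambda'=\frac\lambda{1+\lambda}\in(0,\frac13)$. Then $\lambda\mu\widehat Z=\lambda'\mu\,(1+\lambda)\widehat Z$, and the first case applies to $f^{-1}$. $\square$

## 5. Suspending an invariant circle

The second tool turns a normally hyperbolic circle of a return map into a normally hyperbolic torus of the flow.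

**Lemma 2.** Let $\Sigma$ be a surface transverse to the flow of a smooth vector field $X$. Let $P(p)=\varphi^{\mathsf t(p)}(p)\in\Sigma$ ($\mathsf t>0$ smooth) be defined for $p\in\Sigma$ near a $C^1$ circle $\Gamma\subset\Sigma$, with $P(\Gamma)=\Gamma$, $P|_\Gamma$ an orientation preserving diffeomorphism, and $\varphi^s(p)\notin\Gamma$ for $p\in\Gamma$, $0<s<\mathsf t(p)$. If $\Gamma$ is normally hyperbolic for $P$, then $W=\bigcup_s\varphi^s(\Gamma)$ is a normally hyperbolic invariant torus of the same type.

*Proof.*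

**Step 1: $W$ is an embedded torus.** Orbits through $\Gamma$ return to $\Gamma$ in both time directions after times bounded below, so they exist for all time. The map $(p,s)\mapsto\varphi^s(p)$ on $\Gamma\times\mathbb R$ is a $C^1$ immersion by transversality, and it is invariant under the free, properly discontinuous action generated by $(p,s)\mapsto(P(p),s-\mathsf t(p))$. The quotient is compact, it is orientable since $P|_\Gamma$ preserves orientation, and it carries the nonvanishing field $\partial_s$. So it is $\mathbb T^2$. The induced map is injective: every class has a representative with $0\le s<\mathsf t(p)$, and if $\varphi^s(p)=\varphi^{s'}(p')$ with both in this range and $s\le s'$, then $\varphi^{s'-s}(p')=p\in\Gamma$ with $0\le s'-s<\mathsf t(p')$, so $s=s'$ and $p=p'$. An injective immersion of a compact manifold is an embedding.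

**Step 2: reduction to return times.** Let $\Gamma$ be attracting. (In the repelling case reverse time and use $P^{-1}$. The hypotheses persist: for $p=P(p'')$ and $0<s<\mathsf t(p'')$ we have $\varphi^{-s}(p)=\varphi^{\mathsf t(p'')-s}(p'')\notin\Gamma$.) Let $\nu_k(p),t_k(p)>0$ be the quotient and tangential factors of $DP^k$, with $\nu_k\le C\vartheta^k$, $\nu_k/t_k\le C\vartheta^k$, $\vartheta<1$, $C\ge1$. For $q=\varphi^s(p)$, $0\le s<\mathsf t(p)$, and $t\ge0$, let $\mathsf t^{(k)}(p)=\sum_{j<k}\mathsf t(P^jp)$ and choose $k$ with $\mathsf t^{(k)}(p)\le s+t<\mathsf t^{(k+1)}(p)$. Then $D\varphi^t_q=D\varphi^{s''}\circ D\varphi^{\mathsf t^{(k)}}\circ D\varphi^{-s}$ with $s,s''$ bounded, and $k\ge t/\max\mathsf t-1$. So it suffices to bound the two quantities in (4) at $p\in\Gamma$ and times $\mathsf t^{(k)}(p)$ by $C'k\vartheta^k$ for $k\ge1$.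

**Step 3: the two bounds.** At $p\in\Gamma$ the normal quotient $T_p\mathbb R^3/T_pW$ is $T_p\Sigma/T_p\Gamma$. Differentiating $P^k=\varphi^{\mathsf t^{(k)}(\cdot)}(\cdot)$ gives $DP^kv=D\varphi^{\mathsf t^{(k)}}v+(d\mathsf t^{(k)}v)X$, so modulo $TW$ the flow acts by $\nu_k$, up to bounded factors. This gives the first bound. In the bases ($X$, oriented unit tangent $e$ of $\Gamma$) the map $D\varphi^{\mathsf t^{(k)}}|_{TW}$ is upper triangular with diagonal $1,t_k$ and off-diagonal entry $-d\mathsf t^{(k)}(e)=O(\sum_{j<k}t_j)$. Its inverse is $O(1+t_k^{-1}+\sum_{j<k}t_j/t_k)$. Multiply by $\nu_k$: the first two terms give $O(\vartheta^k)$, and by the cocycle property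
$$\frac{\nu_k(p)\,t_j(p)}{t_k(p)}=\nu_j(p)\,\frac{\nu_{k-j}}{t_{k-j}}(P^jp)\le C^2\vartheta^k ,$$
so the sum over $j<k$ is $O(k\vartheta^k)$. $\square$

## 6. A circle located by a determinant

The third tool: for a map close to the identity whose first order part is Hamiltonian, the determinant at second order decides which closed orbits survive.

**Lemma 3.** Let $U\subset\mathbb R^2$ be open and let $Q_\mu:U\to\mathbb R^2$ be $C^\infty$ in $(\xi,\mu)$, $\mu\in[0,\mu_0)$, with $Q_\mu=\mathrm{id}+\mu v_0+O(\mu^2)$, $v_0$ Hamiltonian, $\det DQ_\mu=1+\mu^2d+O(\mu^3)$. Let $\gamma_e$, $e\in(e_1,e_2)$, be a family of closed orbits of $v_0$, regular levels of its Hamiltonian with value $e$, bounding discs contained in $U$, and $M(e)=\iint_{\mathrm{int}\,\gamma_e}d$. If $M(e_0)=0\ne M'(e_0)$, then for small $\mu>0$, $Q_\mu$ has a normally hyperbolic invariant $C^1$ circle close to $\gamma_{e_0}$ on which it preserves orientation.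

*Proof.*

**Step 1: coordinates in which the first order part is a rotation.** Near $\gamma_{e_0}$ let $2\pi a$ be the area enclosed by the level, and $\phi=2\pi\cdot$(time from a transversal)/(period). The area element is (up to orientation) time $\times$ energy, and $da/de=\pm$period$/2\pi\ne0$. So the area element is $da\,d\phi$, $e\leftrightarrow a$ is a diffeomorphism, and $v_0=\Lambda(a)\partial_\phi$ with $\Lambda\ne0$.

**Step 2: the mean radial drift at order $\mu^2$, from the determinant only.** Let $\Phi^\mu$ be the time-$\mu$ map of $v_0$. The closed disc bounded by $\gamma_{e_0}$ is invariant under it, so near this disc $Q_\mu\circ\Phi^{-\mu}$ is defined and equals $\mathrm{id}+\mu^2\tilde w+O(\mu^3)$ with $\tilde w$ smooth. Since $\Phi^{-\mu}$ preserves area, the determinant of its derivative is $1+\mu^2d+O(\mu^3)$. It is also $1+\mu^2\operatorname{div}\tilde w+O(\mu^3)$. Hence $\operatorname{div}\tilde w=d$ on the whole disc. Composing back with $\Phi^\mu$, which is $(a,\phi)\mapsto(a,\phi+\mu\Lambda(a))$, gives near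 $\gamma_{e_0}$
$$\bar a=a+\mu^2\tilde w^a(a,\phi)+O(\mu^3),\qquad \bar\phi=\phi+\mu\Lambda(a)+O(\mu^2). \tag{6}$$
The outward flux of $\tilde w$ through a level is $\int_0^{2\pi}\tilde w^a\,d\phi$, because the area element is $da\,d\phi$ and $a$ grows outward. By the divergence theorem on the disc, $\langle\tilde w^a\rangle=\frac1{2\pi}M$.

**Step 3: a normal form, to remove the dependence on $\phi$ up to high order.** Let $j\ge2$ and suppose the coefficients of $\mu^i$, $i<j$, are $\phi$-independent (the $a$-equation starting at $\mu^2$). For $j=2$ this is (6). Let the coefficients of $\mu^j$ be $(m_j,\lambda_j)(a,\phi)$. Put $\tilde a=a-\mu^{j-1}\zeta(a,\phi)$, $\tilde\phi=\phi-\mu^{j-1}\eta(a,\phi)$. Along the map, $\zeta(\bar a,\bar\phi)-\zeta(a,\phi)=\mu\Lambda\zeta_\phi+O(\mu^2)$, and the same for $\eta$. Rewriting the old $\phi$-independent terms in $\tilde a$ changes $\mu\Lambda(a)$ into $\mu\Lambda(\tilde a)+\mu^j\Lambda'\zeta+O(\mu^{2j-1})$, and $2j-1\ge j+1$. All other $\phi$-independent terms start at $\mu^2$, so they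 change only at order $\mu^{j+1}$. Hence lower orders are unchanged, and the order $j$ coefficients become
$$m_j-\Lambda\zeta_\phi,\qquad \lambda_j-\Lambda\eta_\phi+\Lambda'\zeta .$$
Choose first $\zeta$, then $\eta$, $2\pi$-periodic in $\phi$, so that these equal their means. This is possible since $\Lambda\ne0$. After the steps $j=2,\dots,6$, with new variable $\mathsf b$ for $a$,
$$\bar{\mathsf b}=\mathsf b+\mu^2m(\mathsf b,\mu)+O(\mu^7),\qquad \bar\phi=\phi+\mu\Lambda^*(\mathsf b,\mu)+O(\mu^7),\qquad m(\cdot,0)=\frac{M}{2\pi}.$$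

**Step 4: zoom at the simple zero and apply Lemma 1.** By the implicit function theorem there is $\mathsf b^*(\mu)$ with $m(\mathsf b^*(\mu),\mu)=0$ and $m_{\mathsf b}(\mathsf b^*,\mu)\ne0$. With $\mathsf b=\mathsf b^*+\mu^3a$, $|a|<4$ (a new use of the letter $a$), the quadratic remainder of $m$ gives $\mu^{-3}\mu^2O(\mu^6)$ and the old error gives $\mu^{-3}O(\mu^7)$, so in $C^2$
$$\bar a=a\big(1+\mu^2m_{\mathsf b}(\mathsf b^*,\mu)\big)+O(\mu^5)+O(\mu^4),\qquad \bar\phi=\phi+\Omega_\mu+O(\mu^4).$$
With $\lambda=\mu^2|m_{\mathsf b}|$ all deviations are $O(\lambda\mu^2)$. Lemma 1 applies, in the contracting or the expanding case according to the sign of $m_{\mathsf b}$. $\square$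

## 7. Periods of $\ddot r=r-r^3$ and one Fourier coefficient

We recall elliptic functions. For $k\in(0,1)$, $k'=\sqrt{1-k^2}$,
$$K(k)=\int_0^{\pi/2}\frac{ds}{\sqrt{1-k^2\sin^2s}},\qquad E(k)=\int_0^{\pi/2}\sqrt{1-k^2\sin^2s}\,ds,\qquad \frac{dK}{dk}=\frac{E-k'^2K}{kk'^2}.$$
$K$ increases from $\pi/2$ to $\infty$ and $E$ decreases. The function $\mathrm{dn}(u)=\mathrm{dn}(u,k)$ is even, has period $2K$, has maximum $\mathrm{dn}(0)=1$, and satisfies $\mathrm{dn}''=(2-k^2)\,\mathrm{dn}-2\,\mathrm{dn}^3$ and
$$\mathrm{dn}(u)=\frac\pi{2K}+\frac{2\pi}K\sum_{m\ge1}\frac{q^m}{1+q^{2m}}\cos\frac{m\pi u}K,\qquad q=e^{-\pi K(k')/K(k)}. \tag{7}$$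

**Step 1: the closed orbits.** Let $\mathcal H=\frac{p^2}2-\frac{r^2}2+\frac{r^4}4$. With $\beta=(2-k^2)^{-1/2}$ the function $r_k(t)=\sqrt2\,\beta\,\mathrm{dn}(\beta t,k)$ satisfies $\ddot r=\beta^2(2-k^2)r-r^3=r-r^3$. At its maximum, $\mathcal H=-\beta^2(1-\beta^2)$. As $k$ runs through $(0,1)$, $\beta^2$ increases through $(\frac12,1)$ and $\mathcal H$ increases through $(-\frac14,0)$. So these are all orbits with $-\frac14<\mathcal H<0$, $r>0$. The period is $T(k)=2K\sqrt{2-k^2}$.

**Step 2: the period is increasing, so each resonance occurs once.** Taking the logarithmic derivative, $T'(k)>0$ iff $\frac{E-k'^2K}{kk'^2K}>\frac k{2-k^2}$, that is,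
$$(2-k^2)E>2k'^2K.$$
Now $2-k^2=1+k'^2\ge2k'$, so it suffices that $E>k'K$. By Cauchy–Schwarz $EK\ge(\pi/2)^2$. With $u=\tan s$,
$$K=\int_0^\infty\frac{du}{\sqrt{(1+u^2)(1+k'^2u^2)}}<\int_0^\infty\frac{du}{1+k'u^2}=\frac\pi{2\sqrt{k'}},$$
because $(1+u^2)(1+k'^2u^2)=1+(1+k'^2)u^2+k'^2u^4>(1+k'u^2)^2$ for $u>0$. So $k'K^2<\pi^2/4\le EK$, and $E>k'K$. Since $T(0^+)=\sqrt2\,\pi<2\pi$ and $T(1^-)=\infty$, for each $n\ge1$ there is a unique $k_n$ with $T(k_n)=2\pi n$, and $k_n\to1$. Write $r_n=r_{k_n}$, $p_n=\dot r_n$.

**Step 3: the resonant harmonic, whose limit is positive.** Put $C_n=\int_0^{2\pi n}r_n(t)\cos t\,dt$. Since $2K/\beta=2\pi n$, we have $\pi\beta/K=1/n$, so $\cos t$ is the harmonic $m=n$ in (7), and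
$$C_n=\sqrt2\,\beta\cdot\frac{2\pi}K\cdot\frac{q^n}{1+q^{2n}}\cdot\pi n=\frac{2\sqrt2\,\pi q^n}{1+q^{2n}}=\frac{\sqrt2\,\pi}{\cosh\!\big(K(k_n')\sqrt{2-k_n^2}\big)}>0 .$$
We used $\beta\pi n/K=1$ twice, the second time in $n\ln(1/q)=\frac{\pi n}KK(k_n')=K(k_n')/\beta$. As $k_n\to1$, $K(k_n')\to\pi/2$, so
$$C_n\to C_\infty=\sqrt2\,\pi\,\mathrm{sech}(\pi/2)>0. \tag{8}$$

## 8. The $n$-th island is a pendulum

**Step 1: action–angle variables, so that the resonance becomes visible.** On $-\frac14<\mathcal H<0$, $r>0$, let $2\pi J$ be the area enclosed by the level, $\Omega(J)=2\pi/T$, and $\phi=\Omega\cdot$(time since the maximum of $r$). These are analytic, with $dr\wedge dp=dt\wedge d\mathcal H=d\phi\wedge dJ$, since $d\mathcal H/dJ=\Omega$. By Section 7, $\Omega'<0$ and $\Omega(J_n)=1/n$, where $J_n$ is the action of $r_n$. Also $J_p=\mathcal H_p/\Omega=p/\Omega$. With $t=\theta$, (2) becomes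
$$\dot J=\varepsilon J_pg,\qquad \dot\phi=\Omega(J)+\varepsilon\phi_pg .$$
Since the change is area preserving, the divergence is that of (2), namely $\varepsilon g_p=\varepsilon\kappa(\delta+r\cos t)$.

**Step 2: rescaling, so that forcing and shear balance.** Put $\mu=\sqrt\varepsilon$, $J=J_n+\mu I$, $\phi=\psi+t/n$. Then
$$\dot I=\mu J_pg,\qquad \dot\psi=\Omega(J_n+\mu I)-\tfrac1n+\mu^2\phi_pg. \tag{9}$$
This field is analytic in $(I,\psi,\mu)$, $O(\mu)$, $2\pi n$-periodic in $t$, and has divergence $\mu^2\kappa(\delta+r\cos t)$. Let $Q_\mu$ be its map from $t=0$ to $t=2\pi n$. For $I$ in a bounded set it is defined when $\mu$ is small. At $t=2\pi n$ we have $\phi=\psi+2\pi$, so $Q_\mu$ is $\mathcal P^n$ in these coordinates.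

**Step 3: the first order part of $Q_\mu$.** At order $\mu$ we integrate (9) with $J=J_n$, $\phi=\psi+t/n$. Let $\tau=n\phi=t+n\psi$. This is the time along the unperturbed orbit, since $\Omega(J_n)=1/n$, and $J_p=np$ at $J_n$. Hence
$$Q_\mu=\mathrm{id}+2\pi n\mu\,\big(F(\psi),\ \Omega'(J_n)I\big)+O(\mu^2),\qquad F=\frac1{2\pi}\int_0^{2\pi n}p_n(\tau)\,g\big(r_n(\tau),p_n(\tau),\tau-n\psi\big)\,d\tau .$$
For the term $r^2\cos\theta$ of $g$: $r_n$ is even and $p_n$ is odd, so only $\sin\tau\sin n\psi$ survives from $\cos(\tau-n\psi)$. With $r_n^3=r_n-r_n''$,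
$$\int p_nr_n^2\cos(\tau-n\psi)=\sin n\psi\int\Big(\frac{r_n^3}3\Big)'\sin\tau=-\tfrac13\sin n\psi\int(r_n-r_n'')\cos\tau=-\tfrac23C_n\sin n\psi,$$
since two integrations by parts give $\int r_n''\cos\tau=-C_n$. So $F=-\frac{C_n}{3\pi}\sin n\psi+\kappa e_n(\psi)$ with $e_n$ smooth.

**Step 4: the determinant at second order.** By Liouville's formula $\det DQ_\mu=\exp\int\mathrm{div}=1+\mu^2d+O(\mu^3)$, with
$$d=\kappa\int_0^{2\pi n}\big(\delta+r_n(\tau)\cos(\tau-n\psi)\big)\,d\tau=\kappa\,(2\pi n\delta+C_n\cos n\psi). \tag{10}$$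
The sine part vanishes because $r_n$ is even. Here the damping changes sign within an island if $2\pi n\delta<C_n$.

**Step 5: the pendulum.** Put $\vartheta=n\psi-\pi$, $\omega^2=n|\Omega'(J_n)|C_n/(3\pi)$, $v=n\Omega'(J_n)I/\omega$, an affine change with constant Jacobian. The first order field divided by $2\pi n$ becomes $\vartheta'=n\Omega'I=\omega v$ and, using $\sin n\psi=-\sin\vartheta$ and $\Omega'<0$,
$$v'=\frac{n\Omega'}\omega F=-\omega\sin\vartheta+\frac{n\Omega'}\omega\kappa e_n .$$
So, on $|\vartheta|<\pi$, the first order field is $2\pi n\omega$ times the Hamiltonian field $\vartheta'=G_v$, $v'=-G_\vartheta$ of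
$$G_\kappa(\vartheta,v)=\tfrac12v^2+1-\cos\vartheta-\kappa\hat e_n(\vartheta),\qquad \hat e_n\text{ smooth},\quad\hat e_n(0)=0.$$
From (10) and $\cos n\psi=-\cos\vartheta$,
$$\frac d\kappa=C_n(\rho_n-\cos\vartheta),\qquad \rho_n=\frac{2\pi n\delta}{C_n}. \tag{11}$$

## 9. The window $\frac13<\rho_n<1$ and the proof of Theorem A

**Step 1: for $\kappa=0$ in $G_\kappa$, find the selected level.** The levels $G_0=e$, $0<e<2$, are closed orbits in $|\vartheta|<\pi$. Let $\mathsf T(e)$ be their period and $c(e)$ the time average of $\cos\vartheta$. As the area element is time $\times$ energy,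
$$\mathcal M_0(e):=\iint_{G_0<e}(\rho_n-\cos\vartheta)\,d\vartheta\,dv=\int_0^e(\rho_n-c(e'))\,\mathsf T(e')\,de'.$$
Put $k^2=e/2$ and $\sin\frac\vartheta2=k\sin s$. From $v^2=2e-4\sin^2\frac\vartheta2=4k^2\cos^2s$ we may take $v=2k\cos s$, and differentiating the substitution, $\frac12\cos\frac\vartheta2\cdot v=k\cos s\cdot s'$, that is, $s'=\cos\frac\vartheta2=\Delta:=\sqrt{1-k^2\sin^2s}$. Since $\cos\vartheta=1-2k^2\sin^2s=2\Delta^2-1$,
$$c=\int(2\Delta^2-1)\frac{ds}\Delta\Big/\int\frac{ds}\Delta=\frac{2E(k)}{K(k)}-1,$$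
strictly decreasing in $e$. Let $Y(e)=\int_0^ec\,\mathsf T\big/\int_0^e\mathsf T$ be the area average of $\cos\vartheta$ over $G_0<e$. As $c$ decreases, $Y(e)>c(e)$. Moreover $Y\to1$ as $e\to0$. As $e\to2$ the region becomes $|v|<2\cos\frac\vartheta2$, and with $u=\sin\frac\vartheta2$
$$Y\to\frac{\int_{-\pi}^\pi\cos\vartheta\cos\frac\vartheta2\,d\vartheta}{\int_{-\pi}^\pi\cos\frac\vartheta2\,d\vartheta}=\frac{\int_{-1}^1(1-2u^2)\,2\,du}4=\frac{4/3}4=\frac13 .$$
So if $\rho_n\in(\frac13,1)$ there is $e_0\in(0,2)$ with $Y(e_0)=\rho_n$. Then $\mathcal M_0(e_0)=0$ and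
$$\mathcal M_0'(e_0)=(\rho_n-c(e_0))\mathsf T(e_0)=(Y(e_0)-c(e_0))\mathsf T(e_0)>0 .$$

**Step 2: small $\kappa>0$, because without $\kappa$ there is no damping at all.** On $\{G_0=e_0\}$ the radial derivative $\vartheta\,\partial_\vartheta G_0+v\,\partial_vG_0=\vartheta\sin\vartheta+v^2$ is positive. By the implicit function theorem, for $(e,\kappa)$ near $(e_0,0)$ the part of $\{G_\kappa=e\}$ near $\{G_0=e_0\}$ is a star-shaped closed curve, in polar coordinates a graph depending smoothly on $(e,\kappa)$. It contains no critical point of $G_\kappa$, hence is a closed orbit. So $\mathcal M_\kappa(e)=\iint(\rho_n-\cos\vartheta)$ over its interior is smooth in $(e,\kappa)$ and, for $0<\kappa\le\kappa_n$, has a simple zero near $e_0$. For such a fixed $\kappa$, Lemma 3 applies to $Q_\mu$ in the coordinates $(\vartheta,v)$ on $U=\{|\vartheta|<\pi,\ |v|<3\}$, with $M=\kappa C_n\mathcal M_\kappa$. (Replacing $G$ by $2\pi n\omega G$ only rescales $e$.)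

**Step 3: choose $\delta$ so that many $n$ lie in the window.** Given $k$, take $\delta=C_\infty/(2\pi s)$. Then $\rho_n=\frac ns\cdot\frac{C_\infty}{C_n}$. By (8), for $s$ large all integers $n\in[0.4s,0.9s]$ satisfy $\frac56<C_\infty/C_n<\frac{10}9$, hence $\frac13<\rho_n<1$. There are at least $0.5s-1\ge k$ of them. Fix $0<\kappa\le\min\kappa_n$ over these finitely many $n$. By Lemma 3, for all small $\varepsilon>0$ and each such $n$, $\mathcal P^n$ has a normally hyperbolic invariant circle $\Gamma_n$ on which it preserves orientation, with $J=J_n+O(\mu)$ and $\psi$ in a compact part (independent of $\mu$) of the island $|n\psi-\pi|<\pi$, an interval of length $2\pi/n$.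

**Step 4: $\Gamma_n$ returns to itself only after $n$ turns.** At $t=2\pi j$ we have $\phi=\psi+2\pi j/n$, and the flow of (9) is $\mathrm{id}+O(\mu)$. So for $0<j<n$ the curve $\mathcal P^j\Gamma_n$ is $O(\mu)$-close to $\Gamma_n$ shifted by $2\pi j/n$ in $\phi$, which lies in a compact part of a different island. Hence $\mathcal P^j\Gamma_n\cap\Gamma_n=\emptyset$. As $\dot\theta=1$, orbits starting in $\{\theta=0\}$ meet it only at times in $2\pi\mathbb Z$.

**Step 5: suspension.** Lemma 2 with $\Sigma=\{\theta=0\}$, $P=\mathcal P^n$, $\mathsf t\equiv2\pi n$ gives a normally hyperbolic torus $W_n$, and $W_n\cap\{\theta=0\}=\bigcup_j\mathcal P^j\Gamma_n$ lies in $J=J_n+O(\mu)$. Since the $J_n$ are distinct, tori for different $n$ are disjoint for small $\mu$. So (1) has at least $k$ normally hyperbolic tori. Thus $N_h(2)=\infty$, and $N(m)\ge N_h(m)\ge N_h(2)=\infty$ for $m\ge2$. $\blacksquare$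

## 10. Theorem B: large oscillations and their estimates

In Theorem A the number of tori grows as a parameter tends to $0$. For (3) the parameters stay fixed and the *amplitude* $L$ of an oscillation tends to infinity. The return map then converges to a map that is $2\pi$-periodic in the return time, so a single normally hyperbolic circle of the limit map reappears in infinitely many copies.

**Step 1: coordinates.** On $r>0$ put $w=\ln r$, $\psi=\theta-bw$. From (3), $\dot r=rz$ and $\dot\theta=1+bz+\kappa x$, so
$$\dot w=z,\quad \dot z=1-e^{2w}+\varepsilon r\cos(\theta-\chi),\quad \dot\psi=1+\kappa r\cos\theta,\qquad r=e^w,\ \theta=\psi+bw .$$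
The plane system $\dot w=z$, $\dot z=1-e^{2w}$ has the integral $h=\frac{z^2}2+\frac{e^{2w}}2-w\ge\frac12$, which is convex and proper. All orbits except $(0,0)$ are periodic. Let $L=\sqrt{2h}$, let $T(L)$ be the period, and let $\tau\in[-T/2,T/2]$ be the time measured from the maximum of $w$. Thus $w=w(L,\tau)$ is even in $\tau$ and $z=w_\tau$ is odd. As in Section 8, $dw\wedge dz=d\tau\wedge dh=L\,d\tau\wedge dL$. Inverting the Jacobian matrix, $\partial\tau/\partial z|_w=-w_L/L$ and $\partial L/\partial z|_w=z/L$. Put $\Phi=\psi-\tau$ and $q=rw_L/L$. Then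
$$\dot L=\tfrac\varepsilon Lzr\cos(\theta-\chi),\quad \dot\tau=1-\varepsilon q\cos(\theta-\chi),\quad \dot\Phi=\kappa r\cos\theta+\varepsilon q\cos(\theta-\chi),\quad \theta=\Phi+\tau+bw. \tag{12}$$
The points $(L,\frac T2,\Phi)$ and $(L,-\frac T2,\Phi+T)$ coincide, since $\psi=\Phi+\tau$. Let $\Sigma=\{\tau=\pm T/2\}=\{z=0,\ w<0\}$ with $L$ large. There $\dot z>0$, since $r$ is tiny. As coordinates on $\Sigma$ use $L$ and $\Phi$ taken with $\tau=-T/2$.

**Step 2: estimates.** We assume $L\ge L_0$, $|\tau|\le T/2$, and write $s=L\tau$. Constants $C$ are uniform, and derivatives in $L$ are at fixed $\tau$.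

**(E1)** $r\le CLe^{-c_0|s|}$ with $c_0=\frac1{16}$, $|z|\le L$, and $T/2\le4L$. Let $\tau\ge0$ and let $w_m$ be the maximum of $w$. From $e^{2w_m}-2w_m=L^2$, $w_m\ge0$, and the monotonicity of $e^{2w}-2w$ for $w\ge0$: $\ln L\le w_m\le\ln L+1$. Also $z^2=L^2+2w-e^{2w}\le L^2$. The descent has three phases.

1. While $w\ge\ln(L/2)$: $\dot z\le1-L^2/4\le-L^2/8$, so $w\le w_m-L^2\tau^2/16$. The drop is at most $1+\ln2$, so this lasts at most $6/L$. Here $r\le eL$ and $s\le6$.
2. While $-L^2/4\le w\le\ln(L/2)$: the function $2w-e^{2w}$ increases for $w<0$ and decreases for $w>0$, so $z^2$ is smallest at an end point, where it is at least $L^2/4$. So $z\le-L/2$ and $w\le\ln L+3-\frac L2\tau$. The duration is at most $L$.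
3. Then $w\le-L^2/4$, $\dot z\ge\frac12$ and $z\ge-L$ until $z=0$, so the duration is at most $2L$.

So $\tau\le4L$ throughout, and in phase 3 $r\le e^{-L^2/4}\le e^{-L\tau/16}$. All claims follow, for $\tau<0$ by symmetry. Conversely, at the minimum $w_{\min}\le-(L^2-1)/2$ (from $e^{2w}-2w=L^2$ with $w<0$), and $|z|\le L$, so $T/2\ge(L^2-1)/(2L)$. In particular $T\to\infty$.

**(E2)** $|w_L|\le C\frac{1+|s|}L$, $|z_L|\le C$, $|w_{LL}|\le C\frac{1+|s|}{L^2}$. Write $u=w-\ln L$, so $e^{2u}=r^2/L^2\le Ce^{-2c_0|s|}$. Differentiating $w_{\tau\tau}=1-e^{2w}$, the function $y=w_L$ satisfies $y_{ss}=-2e^{2u}y$, $y_s(0)=0$, $y(0)=w_m'=\frac L{e^{2w_m}-1}=O(\frac1L)$. For $s\ge0$, $|y(s)|\le|y(0)|+s\int_0^s2e^{2u}|y|$, and Gronwall's lemma for $|y|/(1+s)$ gives $|y|\le C(1+s)/L$, because $\int(1+s)e^{2u}ds\le C$. Then $|y_s|\le\int2e^{2u}|y|\le C/L$ and $z_L=Ly_s$. For $\hat Y=w_{LL}$: $\hat Y_{ss}=-2e^{2u}\hat Y-4e^{2u}y^2$, $\hat Y_s(0)=0$, $\hat Y(0)=w_m''=O(L^{-2})$. The forcing has integral $O(L^{-2})$, and the same argument applies.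

**(E3)** As $L\to\infty$, locally uniformly in $s$: $u\to\ln\mathrm{sech}\,s$, $z/L\to-\tanh s$, $Lw_L\to1-s\tanh s$. Indeed $u_{ss}=-e^{2u}+L^{-2}$, $u(0)\to0$, $u_s(0)=0$, and the limit problem has the solution $\ln\mathrm{sech}\,s$. Also $z/L=u_s$. The function $\hat y=Ly$ solves $\hat y_{ss}=-2e^{2u}\hat y$, $\hat y(0)\to1$, $\hat y_s(0)=0$, and $1-s\tanh s$ solves the limit problem, since its second derivative is $-2\,\mathrm{sech}^2s\,(1-s\tanh s)$.

**(E4)** $T'(L)\to2$. From $z(L,T/2)=0$ we get $T'=-2z_L/z_\tau$ at $\tau=T/2$, where $z_\tau=1-e^{2w}\to1$, and by dominated convergence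
$$z_L=-2\int_0^{LT/2}e^{2u}(Ly)\,ds\to-2\int_0^\infty\mathrm{sech}^2s\,(1-s\tanh s)\,ds=-2\big(1-\tfrac12\big)=-1 .$$

## 11. The limit of the return map

Fix $b,\kappa,\chi,\varepsilon$.

**Step 1: $\tau$ as independent variable.** By (E1), (E2), $|q|\le\frac CLe^{-c_0|s|/2}$ and $|\partial_Lq|\le\frac C{L^2}e^{-c_0|s|/2}$, so $\dot\tau>\frac12$ for large $L$. Write (12) as $\frac d{d\tau}(L,\Phi)=F(\tau,L,\Phi)$. Since $\partial_Lr=rw_L$ and $\partial_L\theta=bw_L$, (E1) and (E2) give
$$|F|,\ |\partial_\Phi F|\le CLe^{-c_1L|\tau|},\qquad |\partial_LF|\le Ce^{-c_1L|\tau|}. \tag{13}$$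
For instance $\partial_L(zr/L)=z_Lr/L+zrw_L/L-zr/L^2=O\big((1+|s|)e^{-c_0|s|}\big)$.

**Step 2: the return map is well defined.** Start at $\tau=-T(L_*)/2$ with $(L_*,\Phi_*)$. By (13), $L$ changes by $O(1)$ in total. For $|\tau|\ge1$, $F=O(Le^{-c_1L})$, so $\tau\pm T(L)/2$ is strictly increasing along the orbit there, while $T/2>1$. Hence the orbit stays in $|\tau|<T(L)/2$ after the start until it reaches $\tau=T(L)/2$ exactly once, at some $(\bar L,\Phi_+)$. So the first return map of $\Sigma$ is $P(L_*,\Phi_*)=(\bar L,\Phi_++T(\bar L))$.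

**Step 3: the limit equation.** Put $\sigma=L_*\tau$, $n=L-L_*$, $\phi=\Phi+b\ln L_*$. Then $\theta=\phi+\sigma/L_*+b(w-\ln L_*)$, and the equations become $(n,\phi)_\sigma=R_{L_*}(\sigma,n,\phi)$ with $R_{L_*}=F/L_*$. By (13), $|R|,|\partial_\phi R|\le Ce^{-c_2|\sigma|}$ and $|\partial_nR|\le CL_*^{-1}e^{-c_2|\sigma|}$. By (E3), and since $q/L_*\to0$, $R_{L_*}$ and $\partial_\phi R_{L_*}$ converge, uniformly for bounded $\sigma,n$ and all $\phi$, to those of
$$\phi_\sigma=\kappa\rho\cos(\phi+b\ln\rho),\qquad n_\sigma=\varepsilon\rho'\cos(\phi+b\ln\rho-\chi),\qquad \rho=\mathrm{sech}\,\sigma. \tag{14}$$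
Let $G(\phi_-)=\phi(+\infty)$ and $\varepsilon j(\phi_-)=n(+\infty)-n(-\infty)$ for the solution of (14) with $\phi(-\infty)=\phi_-$.

**Step 4: convergence with the derivative in $\phi_*$.** Let $\phi_*=\Phi_*+b\ln L_*$. The initial and final values of $\sigma$ tend to $\mp\infty$. The difference of the true solution and the solution of (14) with $(n,\phi)(-\infty)=(0,\phi_*)$ is bounded, through Gronwall's lemma, by the tails of (14) plus $\int\sup|R_{L_*}-R_\infty|\,d\sigma$, where $R_\infty$ is the right side of (14), and the supremum is over $n$ bounded (and admissible) and all $\phi$. This tends to $0$ by dominated convergence. The same applies to the variational equation in $\phi_*$, with initial value $(0,1)$, since $\partial_nR_{L_*}\to0$ and $\partial_\phi R_{L_*}$ converges. Hence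
$$\bar L-L_*\to\varepsilon j(\phi_*),\qquad \Phi_++b\ln L_*\to G(\phi_*)$$
uniformly with $\phi_*$-derivatives. The dependence of the end point $\tau_+=T(\bar L)/2$ on $\phi_*$ contributes only (bounded) $\times F(\tau_+)=O(Le^{-c_3L^2})$.

**Step 5: the derivative in $L_*$ at fixed $\Phi_*$.** Write $(1+\delta_L,\delta_\Phi)$ for the variation of $(L,\Phi)$. The starting time $-T(L_*)/2$ depends on $L_*$, but $F$ is superexponentially small there, so the initial value is $(1,0)$ up to superexponentially small terms. Then $\frac d{d\tau}(\delta_L,\delta_\Phi)=\partial_LF\,(1+\delta_L)+\partial_\Phi F\,\delta_\Phi$, with $\int|\partial_LF|d\tau=O(1/L_*)$ and $\int|\partial_\Phi F|d\tau=O(1)$. By Gronwall's lemma $\delta_L,\delta_\Phi=O(1/L_*)$. At fixed $\phi_*$ instead of $\Phi_*$ one adds $-\frac b{L_*}\partial_{\Phi_*}$, again $O(1/L_*)$.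

**Step 6: coordinates in which the limit is periodic.** On $\Sigma$ use $\mathcal T=T(L)$ (allowed since $T'\to2$) and $\phi=\Phi+b\ln L$. Then $\bar{\mathcal T}-\mathcal T=\int_{L_*}^{\bar L}T'\to2\varepsilon j(\phi)$. Its derivative in $L_*$ at fixed $\phi_*$ is $T'(\bar L)(1+O(\frac1{L_*}))-T'(L_*)\to0$, and its $\phi_*$-derivative tends to $2\varepsilon j'$. Also
$$\bar\phi=(\Phi_++b\ln L_*)+\bar{\mathcal T}+b\ln(\bar L/L_*),$$
where the first term tends to $G$ in $C^1$ (its $L_*$-derivative is $O(1/L_*)$) and the last tends to $0$ in $C^1$. Hence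
$$P-P_\infty\to0\ \text{ in }C^1\text{ as }\mathcal T\to\infty,\qquad P_\infty(\mathcal T,\phi)=\big(\mathcal T+2\varepsilon j(\phi),\ G(\phi)+\mathcal T+2\varepsilon j(\phi)\big). \tag{15}$$
$P_\infty$ is an analytic diffeomorphism of $\mathbb R\times S^1$: from $(\bar{\mathcal T},\bar\phi)$ one recovers $\phi=G^{-1}(\bar\phi-\bar{\mathcal T})$, then $\mathcal T$. (Analyticity of $G$ and $j$ follows from Section 12.) It commutes with $\mathcal T\mapsto\mathcal T+2\pi$.

## 12. Normally hyperbolic circles of $P_\infty$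

For $\varepsilon=0$ each circle $\mathcal T=$ const is invariant under $P_\infty$, which acts on it by $\phi\mapsto G(\phi)+\mathcal T$. For small $\varepsilon$ we want the mean drift of $\mathcal T$ to have simple zeros.

**Step 1: a Möbius structure, to straighten the circle maps exactly.** By (14), $V=e^{i\phi}$ satisfies
$$V_\sigma=\tfrac{i\kappa}2\big(\rho^{1-ib}+\rho^{1+ib}V^2\big),\qquad V(-\infty)=v. \tag{16}$$
With $\beta=\frac{i\kappa}2\rho^{1-ib}$ this reads $V_\sigma=\beta-\bar\beta V^2$, a Riccati equation, and $\frac d{d\sigma}|V|^2=2\mathrm{Re}(\bar\beta V)(1-|V|^2)$. So $|V|=1$ and $|V|<1$ are preserved, and its flow consists of automorphisms of the unit disc. For $|\kappa|<1/(5\pi)$ and $|v|<2$ the solution stays in $|V|<3$, since there $|V_\sigma|\le5|\kappa|\rho$ and $\int\rho=\pi$. So $V(\sigma;v)$ is holomorphic in $|v|<2$ and analytic in $\kappa$, uniformly in $\sigma$, and its $\kappa$-Taylor coefficients are polynomial in $v$ (by recursion from $V=v+O(\kappa)$). Write $\hat G(v)=V(\infty;v)$. Then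
$$j(\phi)=\mathrm{Re}\big(e^{-i\chi}f(e^{i\phi})\big),\qquad f(v)=\int_{\mathbb R}\rho'\rho^{ib}\,V(\sigma;v)\,d\sigma .$$
For $S$ in a compact subinterval of $(0,2\pi)$ and small $\kappa$, the map $v\mapsto e^{iS}\hat G(v)$ has a fixed point $v_*=v_*(S,\kappa)=O(\kappa)$, analytic in $(S,\kappa)$, by the implicit function theorem and $1-e^{iS}\ne0$. With $B_S(v)=\frac{v-v_*}{1-\bar v_*v}$, the map $B_S\circ(e^{iS}\hat G)\circ B_S^{-1}$ is a disc automorphism fixing $0$, that is, a rotation by an angle $\varpi(S,\kappa)=S+O(\kappa)$. Put $S=\mathcal T$ and $e^{i\alpha}=B_{\mathcal T}(e^{i\phi})$. Then $P_\infty$ becomes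
$$\bar S=S+2\varepsilon\hat j(S,\alpha,\kappa),\qquad \bar\alpha=\alpha+\varpi(S,\kappa)+\varepsilon\,\Xi(S,\alpha,\kappa,\varepsilon), \tag{17}$$
analytic, with $\hat j=\mathrm{Re}\big(e^{-i\chi}f(B_S^{-1}(e^{i\alpha}))\big)$. Since $f\circ B_S^{-1}$ is holomorphic near the closed disc, the mean value property gives $\langle\hat j\rangle=\mathrm{Re}\big(e^{-i\chi}A(S,\kappa)\big)$ with $A=f(v_*(S,\kappa))$.

**Step 2: computing $A$ to relative order $\kappa^2$.** Since $\rho'\rho^{ib}=(\rho^{1+ib})'/(1+ib)$, integration by parts with (16) along the solution starting at $v_*$ gives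
$$A=-\frac1{1+ib}\int\rho^{1+ib}V_\sigma\,d\sigma=-\frac{i\kappa}{2(1+ib)}\Big[2+\int\rho^{2+2ib}V^2d\sigma\Big].$$
Let $k(\sigma)=\int_{-\infty}^\sigma\rho^{1-ib}$, $k_\infty=k(\infty)$, $k_o=k-\frac12k_\infty$ (odd). Then $V=\kappa V_1+O(\kappa^2)$ with $V_1=v_1+\frac i2k$, where the fixed point condition reads $e^{iS}(v_1+\frac i2k_\infty)=v_1$. Since $\frac{e^{iS}}{1-e^{iS}}=-\frac12+\frac i2\cot\frac S2$, we get $V_1=\frac i2\big[k_o+\frac i2k_\infty\cot\frac S2\big]$. The cross term in $V_1^2$ is odd and integrates to $0$ against the even function $\rho^{2+2ib}$. With $J_0=\int\rho^{2+2ib}$ and $J_2=\int\rho^{2+2ib}k_o^2$,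
$$A=-\frac{i\kappa}{1+ib}\Big[1-\frac{\kappa^2}8\Big(J_2-\frac{k_\infty^2J_0}4\cot^2\frac S2\Big)+O(\kappa^3)\Big]. \tag{18}$$
To leading order $A$ does not depend on $S$. We will choose $\chi$ to cancel this leading part, and the dependence on $S$ then comes from the imaginary part of $k_\infty^2J_0$, which vanishes at $b=0$. This is why $b$ is in the system.

**Step 3: choice of $b$.** At $b=0$: $k_\infty=\pi$, $J_0=2$, and
$$\frac d{db}\arg k_\infty=-\frac1\pi\int\mathrm{sech}\,\ln\mathrm{sech}=-\frac1\pi\int_{-\pi/2}^{\pi/2}\ln\cos=\ln2,\qquad \frac d{db}\arg J_0=\int\mathrm{sech}^2\ln\mathrm{sech}=\int_{-1}^1\tfrac12\ln(1-t^2)\,dt=2\ln2-2 .$$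
So $\frac d{db}\arg(k_\infty^2J_0)=4\ln2-2\ne0$. Fix a small $b\ne0$ with $\mathrm{Im}(k_\infty^2J_0)\ne0$.

**Step 4: choice of $\chi$ and $\varepsilon$, to get simple zeros.** Let $S_0=1$, $e^{i\chi}=iA(S_0,\kappa)/|A(S_0,\kappa)|$ for $\kappa>0$ (analytic in $\kappa$ up to $\kappa=0$, since $A/\kappa\to-i/(1+ib)\ne0$), and $\varepsilon=\kappa^4$. Then by (18)
$$\langle\hat j\rangle=|A(S_0)|\,\mathrm{Im}\frac{A(S)}{A(S_0)}=\kappa^3C_3(S)+O(\kappa^4),\qquad C_3(S)=\frac{\mathrm{Im}(k_\infty^2J_0)}{32\sqrt{1+b^2}}\Big(\cot^2\frac S2-\cot^2\frac{S_0}2\Big).$$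
$C_3$ has simple zeros at $S_0=1$ and $S_1=2\pi-1$, with derivatives of opposite signs, and $S_i/2\pi$ is irrational for $i=0,1$.

**Step 5: all Taylor coefficients in $\kappa$ are trigonometric polynomials.** This makes only finitely many small divisors appear. Call a function of $(S,\alpha,\kappa)$ *admissible* if it is analytic, with $\kappa$ near $0$, and its $\kappa$-Taylor coefficients are trigonometric polynomials in $\alpha$ with coefficients analytic in $S$. Sums, products and derivatives of admissible functions are admissible. If $u,u_1,u_2=O(\kappa)$ and $\mathcal F$ are admissible, so are $e^u$, $(1+u)^{-1}$, $\ln(1+u)$ and $\mathcal F(S+u_1,\alpha+u_2,\kappa)$, by Taylor expansion. With $\varepsilon=\kappa^4$ and $\chi=\chi(\kappa)$, we claim that $\bar S-S$ and $\bar\alpha-\alpha$ in (17) are admissible. Let $v=e^{i\alpha}$. Since $v_*=O(\kappa)$, $B_S^{-1}(v)=v\,\frac{1+v_*/v}{1+\bar v_*v}$ is $v$ times an admissible factor $1+O(\kappa)$. As $f$ has $\kappa$-Taylor coefficients polynomial in $v$, $\hat j$ is admissible,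 hence so are $\bar S-S=2\kappa^4\hat j$, $e^{i\bar S}=e^{iS}e^{2i\kappa^4\hat j}$ and $v_*(\bar S,\kappa)$. Next, $B_S^{\pm1}(v)/v$ and $\hat G(v)/v$ are of the form $1+\sum_{i\ge1}\kappa^i(\text{Laurent polynomial in }v)$, so
$$e^{i(\bar\alpha-\alpha)}=e^{-i\alpha}B_{\bar S}\big(e^{i\bar S}\hat G(B_S^{-1}(e^{i\alpha}))\big)=e^{iS}\Big(1+\sum_{i\ge1}\kappa^i(\text{Laurent polynomial in }e^{i\alpha})\Big).$$
Take the logarithm. The substitutions below are near the identity and admissible, as are their inverses, so they preserve this property. We work near one $S_i$ and shrink the interval finitely often so that the finitely many factors $e^{ilS}-1$, $l\ne0$, that are needed do not vanish.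

**Step 6: averaging the drift.** Choose $\mathsf h=\sum_{i=0}^3\kappa^i\mathsf h_i(S,\alpha)$, $\mathsf h_i$ trigonometric polynomials, with $\mathsf h(S,\alpha+\varpi)-\mathsf h(S,\alpha)=2(\hat j-\langle\hat j\rangle)+O(\kappa^4)$. At order $i$ this reads $\mathsf h_i(S,\alpha+S)-\mathsf h_i(S,\alpha)=$ a trigonometric polynomial of mean zero, because the contributions of earlier $\mathsf h_l$ are $\alpha$-derivatives. Divide the $l$-th harmonic by $e^{ilS}-1$. For $\tilde S=S-\kappa^4\mathsf h$, using $\bar S=S+O(\kappa^4)$, $\bar\alpha=\alpha+\varpi+O(\kappa^4)$,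
$$\bar{\tilde S}=\tilde S+2\kappa^4\langle\hat j\rangle(\tilde S)+O(\kappa^8)=\tilde S+2\kappa^7C_3(\tilde S)+O(\kappa^8).$$

**Step 7: normal form to high order.** The map is now $(S,\alpha)\mapsto(S+\sum\kappa^iU_i,\ \alpha+S+\sum_{i\ge1}\kappa^iV_i)$ with $U_i=0$ for $i<7$ and $U_7=2C_3(S)$. Successively for $i=1,\dots,17$ substitute $S\to S-\kappa^i\zeta$, $\alpha\to\alpha-\kappa^i\eta$. Orders below $i$, already $\alpha$-independent, do not change, and the order $i$ coefficients become
$$U_i-[\zeta(S,\alpha+S)-\zeta(S,\alpha)],\qquad V_i-[\eta(S,\alpha+S)-\eta(S,\alpha)]+\zeta,$$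
the last $\zeta$ coming from rewriting $\alpha+S$ in the new variables. Choose $\zeta$, then $\eta$, to remove the nonzero harmonics. For $i\le7$ take $\zeta=0$. As $U_1,\dots,U_7$ are $\alpha$-independent, changing $\alpha$ alone leaves them unchanged. The result is
$$\bar S=S+\kappa^7u(S,\kappa)+O(\kappa^{18}),\qquad \bar\alpha=\alpha+\hat\varpi(S,\kappa)+O(\kappa^{18}),\qquad u(S,0)=2C_3(S).$$

**Step 8: zoom and apply Lemma 1.** Near $S_i$ let $u(S^*(\kappa),\kappa)=0$, $S^*\to S_i$, and $S=S^*+\kappa^9a$, $|a|<4$. Then in $C^2$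
$$\bar a=a\,(1+\kappa^7u_S(S^*,\kappa))+O(\kappa^{16})+O(\kappa^9),\qquad \bar\alpha=\alpha+\Omega_\kappa+O(\kappa^9).$$
With $\lambda=\kappa^7|u_S|$ the deviations are $O(\lambda\kappa^2)$. By Lemma 1 (with $\mu=\kappa$), for a fixed small $\kappa>0$, $P_\infty$ has two normally hyperbolic circles, near $S=1$ and near $S=2\pi-1$, one attracting and one repelling, since $u_S$ has opposite signs there. It preserves orientation on each. Fix such $\kappa$ and the corresponding $\chi,\varepsilon$.

## 13. Infinitely many copies: the end of the proof of Theorem B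

We use the persistence theorem (Hirsch–Pugh–Shub, *Invariant Manifolds*, Thm 4.1, $r=1$): if $f$ is a $C^1$ diffeomorphism of a compact manifold and $\Gamma$ a compact $C^1$ submanifold normally hyperbolic for $f$, then every diffeomorphism $C^1$-close enough to $f$ has an invariant $C^1$ submanifold, $C^1$-close to $\Gamma$, normally hyperbolic of the same type.

**Step 1: a compact setting.** Let $\Gamma$ be either circle, lying near $S_i$ in $\{|\mathcal T-S_i|<\ell\}$ with $\ell<\pi$, and let $P_n(\mathcal T,\phi)=P(\mathcal T+2\pi n,\phi)-(2\pi n,0)$. By (15) and the commutation property, $P_n\to P_\infty$ in $C^1$ on $\mathcal K=\{|\mathcal T-S_i|\le\ell\}$. Let $\varkappa$ be a cut-off supported in the interior of $\mathcal K$ with $\varkappa=1$ near $\Gamma$. Extended $2\pi$-periodically in $\mathcal T$, $g_n=P_\infty+\varkappa\,(P_n-P_\infty)$ induces a map of the compact torus $(\mathbb R/2\pi\mathbb Z)\times S^1$, which tends in $C^1$ to the diffeomorphism induced by $P_\infty$.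

**Step 2: circles of $P$.** For large $n$ the induced map is therefore a diffeomorphism with a normally hyperbolic circle close to $\Gamma$, where $g_n=P_n$. The lift of this circle close to $\Gamma\subset\mathbb R\times S^1$ is mapped by $P_n$ to the lift close to $P_\infty(\Gamma)=\Gamma$, that is, to itself. Hence for all large $n$, $P$ has a normally hyperbolic circle $\Gamma_n$ of the same type near $\Gamma+(2\pi n,0)$. For fixed $\Gamma$ the $\Gamma_n$ lie in disjoint strips, so they are pairwise disjoint. $P|_{\Gamma_n}$ is a circle diffeomorphism which, in a parametrization of $\Gamma_n$ close to that of $\Gamma$, is $C^0$-close to the orientation preserving $P_\infty|_\Gamma$. So it has degree $1$ and preserves orientation.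

**Step 3: tori.** $P$ is the *first* return map of $\Sigma$, so orbits from $\Gamma_n$ do not meet $\Sigma$ before the return time. Lemma 2 gives a normally hyperbolic torus $W_n$ with $W_n\cap\Sigma=\Gamma_n$ in the region where $P$ is defined. These tori are distinct. Taking $\Gamma$ attracting and then repelling, we get infinitely many attracting and infinitely many repelling normally hyperbolic invariant tori of the single system (3). $\blacksquare$
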